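# Finitely generated Tate cohomology and the components of $V_G(k)$

Throughout, $G$ is a finite group, $k$ is a field of characteristic $p$, and $p$ divides $|G|$. All modules are finitely generated. Several identities below hold only up to a sign; every use of them concerns vanishing or generation, so the signs do no harm and are often omitted.

## 1. Tate cohomology, its module structure, and Tate duality

**Definition (stable category).** The objects are the $kG$-modules, and $\underline{\mathrm{Hom}}(X,Y)$ is $\mathrm{Hom}_{kG}(X,Y)$ modulo the maps that factor through a projective module. Projective and injective $kG$-modules coincide, so the kernel $\Omega X$ of a projective cover and the cokernel $\Omega^{-1}X$ of an injective hull give inverse equivalences. Put $\Sigma=\Omega^{-1}$. The category is triangulated: a short exact sequence $0\to X\to Y\to Z\to 0$ gives a triangle $X\to Y\to Z\to\Sigma X$, and every stable map has a cone, represented by a finitely generated module. The functors $-\otimes_k Y$ (diagonal action) and $X\mapsto X^*$ preserve triangles and projectives,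 $-\otimes Y$ commutes with $\Sigma$, and $(\Sigma X)^*\cong\Sigma^{-1}X^*$.

**Definition (Tate cohomology).** $\hat H^n(G,Y)=\underline{\mathrm{Hom}}(k,\Sigma^nY)$ for $n\in\mathbb Z$. Composition makes $\hat H^*(G,k)$ a graded commutative ring and $\hat H^*(G,Y)$ a graded module over it.

For $n\ge1$ this is $H^n(G,Y)$, and $\hat H^0(G,Y)=Y^G/(\sum_{g}g)Y$ is a quotient of $H^0(G,Y)$. Since $p\mid|G|$, we get $\hat H^0(G,k)=k$, so the part of $\hat H^*(G,k)$ in degrees $\ge0$ is the ordinary ring $H^*(G,k)$.

**Example (the group of order 2).** Let $p=2$, $G=C_2$. The sequence $0\to k\to kC_2\to k\to0$ gives $\Sigma k\cong k$. So $\hat H^n(C_2,k)$ is one-dimensional for every $n$, and the isomorphism $k\to\Sigma k$ is an invertible class $t$ of degree 1. Hence $\hat H^*(C_2,k)=k[t,t^{-1}]$.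

A class $u\in\hat H^i(G,Y^*)$ is the same thing as a stable map $u:Y\to\Sigma^ik$. For $v\in\hat H^j(G,Y)$ write $uv=u_*(v)\in\hat H^{i+j}(G,k)$. This product is bilinear over $\hat H^*(G,k)$ up to sign.

**Tate duality.** The product $\hat H^{-1-n}(G,Y^*)\times\hat H^n(G,Y)\to\hat H^{-1}(G,k)\cong k$ is a perfect pairing of finite-dimensional spaces, for every $n\in\mathbb Z$.

**Example (Klein four-group).** Let $p=2$, $G=C_2\times C_2$. Then $H^*(G,k)=k[x_1,x_2]$ with $|x_i|=1$, so $\dim\hat H^n(G,k)=n+1$ for $n\ge0$. By duality $\dim\hat H^{-m}(G,k)=\dim H^{m-1}(G,k)=m$ for $m\ge1$.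

We also use standard facts about a subgroup $H\le G$: restriction $\mathrm{res}_H$ is a ring map on Tate cohomology; Shapiro's lemma gives $\hat H^*(G,k{\uparrow_H^G})\cong\hat H^*(H,k)$, with $\hat H^*(G,k)$ acting through restriction; the transfer $\mathrm{tr}_H^G$ satisfies Frobenius reciprocity $\mathrm{tr}_H^G(x\,\mathrm{res}_H g)=\mathrm{tr}_H^G(x)\,g$; and the Mackey formula expresses $\mathrm{res}_H\mathrm{tr}_H^G$ through double cosets.

## 2. The spectrum of the cohomology ring, support varieties, Quillen's primes

Write $A=H^*(G,k)$. Put $R=A$ if $p=2$ and $R=H^{ev}(G,k)$ if $p$ is odd. Then $R$ is commutative and central in $A$, $R^0=k$, and we put $\mathfrak m=R^{>0}$.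

**Evens–Venkov.** $A$ is a finitely generated $k$-algebra. For $H\le G$ and a $kG$-module $Y$, the module $H^*(H,Y)$ is finitely generated over $A$, acting through restriction.

If $p$ is odd, odd classes square to zero. So $A$ is a finite $R$-module, $R$ is a finitely generated $k$-algebra, and $H^*(H,Y)$ is finite over $R$ as well. Since odd classes lie in every maximal ideal, $V_G(k)$, the maximal ideal spectrum of $A$, is that of $R$. Its irreducible components are the sets $V(\mathfrak p)$ with $\mathfrak p$ a minimal prime of $R$.

**Definition (support variety).** Let $J_M=\mathrm{Ann}_R\,\mathrm{Ext}^*_{kG}(M,M)$. Then $V_G(M)=V(J_M)\subseteq V_G(k)$. (The annihilator in $A$ is a homogeneous ideal whose even part is $J_M$ when $p$ is odd, so it defines the same closed set.)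

**Example (a line in the plane).** Let $p=2$, $G=C_2\times C_2$, and let $C$ be a subgroup of order 2. Choose generators of $A=k[x_1,x_2]$ so that $\mathrm{res}_Cx_2=0$ and $\mathrm{res}_Cx_1=t$. For $M=k[G/C]$ we have $\mathrm{Ext}^*_{kG}(M,M)\cong H^*(C,M{\downarrow_C})=H^*(C,k)^2$, with $A$ acting through $\mathrm{res}_C$. So $J_M=(x_2)$, and $V_G(M)$ is the line $x_2=0$ in the plane $V_G(k)$.

**Definition (the primes $\mathfrak p_E$).** For an elementary abelian $p$-subgroup $E\le G$ put $\mathfrak p_E=\{x\in R:\mathrm{res}_Ex\text{ is nilpotent}\}$.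

The ring $H^*(E,k)$ modulo nilpotents is a polynomial ring in $\mathrm{rank}\,E$ variables and is finite over $R$. So $\mathfrak p_E$ is a homogeneous prime with $\dim R/\mathfrak p_E=\mathrm{rank}\,E$.

**Quillen's theorem.** (Q1) The minimal primes of $R$ are the $\mathfrak p_E$ with $E$ maximal elementary abelian. For maximal $E,E'$, $\mathfrak p_E=\mathfrak p_{E'}$ if and only if $E,E'$ are conjugate. (Q2) A class in $A$ that restricts to a nilpotent class on every elementary abelian $p$-subgroup is nilpotent. (Q3) Suppose $s\in H^*(E,\mathbb F_p)$ is a member of a family of classes on the elementary abelian $p$-subgroups of $G$ that is compatible with inclusions and with conjugation in $G$. Then some power $s^{p^a}$ is the restriction of a class in $H^*(G,\mathbb F_p)$.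

These are usually stated over $\mathbb F_p$; they pass to $k$ because $H^*(G,k)=k\otimes H^*(G,\mathbb F_p)$. The kernel of $\prod_E\mathrm{res}_E$ over $\mathbb F_p$ is a nil, hence nilpotent, ideal, and stays so after tensoring with $k$; this gives (Q2). Each $\mathfrak p_E$ contracts to the corresponding prime over $\mathbb F_p$, so the inclusions among the primes are the same; this gives (Q1).

**Example (dihedral group of order 8).** Let $p=2$, $G=D_8$. It is well known that $A=k[x,y,z]/(xy)$ with $|x|=|y|=1$, $|z|=2$, where $x,y\in\mathrm{Hom}(G,\mathbb F_2)$ are the classes whose kernels are the two Klein four-subgroups. The maximal elementary abelian subgroups are $\ker x$ and $\ker y$. The prime $\mathfrak p_{\ker x}$ contains $x$, and $A/(x)=k[y,z]$ is a domain of dimension $2=\dim A/\mathfrak p_{\ker x}$. So $\mathfrak p_{\ker x}=(x)$, and likewise $\mathfrak p_{\ker y}=(y)$. The variety $V_G(k)$ has two components, $V(x)$ and $V(y)$.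

**Duflot's theorem.** The depth of $H^*(H,k)$ is at least the $p$-rank of the center of a Sylow $p$-subgroup of $H$. For $D_8$ this says depth at least 1; indeed $z$ is a nonzerodivisor.

## 3. Does finite generation force full support?

Take a module $M$ and look at $\hat H^*(G,M)$ as a module over the Tate ring. When it is finitely generated, must $M$ be supported everywhere? The following conjecture is taken from Jon F. Carlson, Sunil K. Chebolu, Jan Minac, "Finite generation of Tate cohomology", arXiv:0804.4246 (2008).

**Conjecture.** Let $M$ be an indecomposable non-projective $kG$-module. If $\hat H^*(G,M)$ is finitely generated over $\hat H^*(G,k)$, then $V_G(M)=V_G(k)$.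

We add the hypothesis $\hat H^*(G,M)\ne0$, which excludes degenerate cases such as modules outside the principal block. The task is to prove or disprove the statement. Start with small cases.

*The trivial module.* $\hat H^*(G,k)$ is generated by $1$, and $V_G(k)$ is everything.

*$G=C_p$.* The exact sequence $0\to k\to kG\to kG\to k\to0$ gives an invertible class $\tau$ of degree 2 in $\hat H^*(G,k)$. The ring $R$ modulo nilpotents is a polynomial ring in one variable, in which a power of $\tau$ generates an ideal with zero set the origin. So if $V_G(M)\neq V_G(k)$, some power of $\tau$ kills $\mathrm{Ext}^*_{kG}(M,M)$. But $\tau$ acts bijectively on $\underline{\mathrm{Hom}}(M,\Sigma^*M)$, so $\mathrm{id}_M=0$ stably and $M$ is projective. The conjecture holds for $C_p$.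

*$G=C_2\times C_2$, $M=k[G/C]$, $|C|=2$.* Here $V_G(M)$ is a line in a plane, so the conjecture predicts that $\hat H^*(G,M)\cong\hat H^*(C,k)=k[t,t^{-1}]$ is not finitely generated. The Tate ring acts through restriction. We check that $\mathrm{res}_C$ is zero in negative degrees. Suppose $g\in\hat H^{-n}(G,k)$, $n\ge1$, has $\mathrm{res}_Cg\ne0$. As $\mathrm{res}_C(x_1^n)=t^n$, the element $\mathrm{res}_C(gx_1^n)\in\hat H^0(C,k)$ is nonzero. So $gx_1^n$ is a nonzero scalar, and $x_1^n$ is invertible in $\hat H^*(G,k)$. Then multiplication by $x_1^n$ is an isomorphism $\hat H^0(G,k)\to\hat H^n(G,k)$, but the dimensions are $1$ and $n+1$. Now suppose there were finitely many generators. In a degree below the degrees of all of them, every element would be a combination of generators with coefficients that are restrictions of negative-degree classes, hence zero. But $k[t,t^{-1}]$ is nonzero in every degree. So this $M$ agrees with the conjecture.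

## 4. Koszul objects and vanishing in high degrees

To pass between high and low degrees we need one tool.

**Definition (Koszul object).** For homogeneous $c\in R^m$, $m>0$, let $k/\!/c$ be the cone of $c:\Sigma^{-m}k\to k$, and let $Y/\!/c=Y\otimes k/\!/c$.

**Example.** For $G=C_2$ and $c=t$ the map $c$ is an isomorphism, so $k/\!/t=0$ stably. For $p=2$ and $0\ne x\in\mathrm{Hom}(G,\mathbb F_2)=H^1(G,\mathbb F_2)$, an extension $0\to k\to M\to k\to0$ of class $x$ gives a triangle $\Sigma^{-1}k\xrightarrow{x}k\to M\to k$, so $k/\!/x\cong M$ is two-dimensional.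

Tensoring the defining triangle with $Y$ gives an exact sequence compatible with the action of $\hat H^*(G,k)$:
$$\hat H^{n-m}(G,Y)\xrightarrow{c}\hat H^n(G,Y)\to\hat H^n(G,Y/\!/c)\to\hat H^{n-m+1}(G,Y)\xrightarrow{c}\hat H^{n+1}(G,Y).\tag{1}$$
Restricting to a subgroup $K$ gives the same sequence for $K$, with $c$ acting through $\mathrm{res}_K$. We note three consequences.

* Let $1_{k/\!/c}\in\hat H^0(G,k/\!/c)$ be the class of $k\to k/\!/c$. Then $c\cdot1_{k/\!/c}=0$, since the composite of two consecutive maps in a triangle vanishes.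
* $c^2$ kills $\hat H^*(G,Y/\!/c)$. For $z$ in it, the image of $z$ in $\hat H^*(G,Y)$ is killed by $c$. So $cz$ maps to $0$ there and is the image of some $w\in\hat H^*(G,Y)$; then $c^2z$ is the image of $cw$, which is $0$ by (1).
* $(k/\!/c)^*\cong\Sigma^{m-1}(k/\!/c)$. Dualizing the triangle shows that $(k/\!/c)^*$ is the fiber of $c^*:k\to\Sigma^mk$. A map between invertible objects dualizes to itself tensored with their duals, so $c^*$ is $\pm\Sigma^mc$, whose fiber is $\Sigma^{-1}\Sigma^m(k/\!/c)$.

**Lemma 1.** If $\hat H^n(G,Y)=0$ for all sufficiently large $n$, then $\hat H^*(G,Y)=0$.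

*Proof.* By graded Noether normalization choose homogeneous $\zeta_1,\dots,\zeta_s\in R^{>0}$ with $R$ finite over $k[\zeta_1,\dots,\zeta_s]$, and put $Q=k/\!/\zeta_1\otimes\cdots\otimes k/\!/\zeta_s$.

First, $Q$ is projective. For every module $Z$ the module $\bigoplus_{n\ge1}H^n(G,Z\otimes Q)$ is finite over $R$ and killed by all $\zeta_i^2$, hence finite-dimensional, and so zero in high degrees. Taking $Z=S^*$ for $S$ simple gives $\mathrm{Ext}^n_{kG}(S,Q)=0$ for $n$ large. There are finitely many simple modules, so $Q$ has finite injective dimension; as projectives and injectives coincide, $Q$ is projective. Hence $Y\otimes Q$ is projective and $\hat H^*(G,Y\otimes Q)=0$.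

Now suppose $\hat H^*(G,Y)\ne0$ and let $n_1$ be the largest degree in which it is nonzero. Apply (1) with $c=\zeta_1$, $m=|\zeta_1|$. If $n>n_1+m-1$, then $n>n_1$ and $n-m+1>n_1$, so $\hat H^n(G,Y/\!/\zeta_1)=0$. If $n=n_1+m-1$, the next term after $\hat H^{n_1}(G,Y)$ is $\hat H^{n_1+m}(G,Y)=0$, so $\hat H^n(G,Y/\!/\zeta_1)$ surjects onto $\hat H^{n_1}(G,Y)\neq0$. So $Y/\!/\zeta_1$ again has a largest nonzero degree. Iterating over $\zeta_2,\dots,\zeta_s$ gives $\hat H^*(G,Y\otimes Q)\ne0$, a contradiction. $\square$

## 5. Regular annihilators prevent finite generation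

A natural attempt at a proof of the conjecture: if $V_G(M)\neq V_G(k)$, some non-nilpotent $\zeta\in R$ annihilates everything attached to $M$; confront it with the generators. Duality makes this possible.

**Lemma 2.** Let $u_1,\dots,u_t$ be homogeneous generators of $\hat H^*(G,M)$ over $\hat H^*(G,k)$, and let $N=M^*$. Then the map $n\mapsto(u_1n,\dots,u_tn)$ from $\hat H^*(G,N)$ to $\hat H^*(G,k)^t$ is injective.

*Proof.* Let $n$ be homogeneous with all $u_jn=0$. Every $z\in\hat H^{-1-|n|}(G,M)$ is $\sum_jg_ju_j$ with $g_j\in\hat H^*(G,k)$, so $zn=\sum_j\pm g_j(u_jn)=0$. By Tate duality $n=0$. $\square$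

Write $H^{\ge0}(K,Y)=\bigoplus_{n\ge0}\hat H^n(K,Y)$ for $K\le G$, and $H^{\ge0}(Y)=H^{\ge0}(G,Y)$. These are finite $R$-modules. The ideal $J_M$ kills $H^{\ge0}(N)$: the action of $R$ on $\mathrm{Ext}^*_{kG}(M,k)=H^*(G,N)$ factors through $\mathrm{Ext}^*_{kG}(M,M)$, and $H^{\ge0}(N)$ is a quotient of $H^*(G,N)$.

**Proposition 3.** If $\hat H^*(G,M)\neq0$ and $J_M$ contains a homogeneous element $\zeta$ of positive degree that is a nonzerodivisor on $A$, then $\hat H^*(G,M)$ is not finitely generated over $\hat H^*(G,k)$.

*Proof.* Suppose $u_1,\dots,u_t$ generate. Let $n\in\hat H^*(G,N)$ have degree so large that all $u_jn$ have degree $\ge0$, i.e. lie in $A$. Then $\zeta(u_jn)=\pm u_j(\zeta n)=0$, so $u_jn=0$ for all $j$, so $n=0$ by Lemma 2. Thus $\hat H^*(G,N)$ vanishes in large degrees, hence everywhere by Lemma 1, and by Tate duality $\hat H^*(G,M)=0$, a contradiction. $\square$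

This settles the elementary abelian groups. There $A$ is free over a polynomial subring $S$, and an even element (any element if $p=2$) has the form $s+\nu$ with $s\in S$ and $\nu$ nilpotent. A high $p$-power of it is $s^{p^a}$, so a non-nilpotent element of $R$ is a nonzerodivisor on $A$. Hence finite generation with $\hat H^*(G,M)\ne0$ forces $J_M$ to consist of nilpotent elements, that is, $V_G(M)=V_G(k)$.

The attempt stops exactly where a non-nilpotent class may be a zero divisor. Look for a counterexample there: in $H^*(D_8,k)=k[x,y,z]/(xy)$ the class $x$ is a non-nilpotent zero divisor.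

## 6. A two-dimensional module for $D_8$

**Theorem 4.** Let $\operatorname{char}k=2$, $G=D_8$, let $H\cong C_2\times C_2$ be one of the two Klein four-subgroups, and $M=k[G/H]$, so $\dim M=2$. Then $M$ is indecomposable and non-projective, $\hat H^*(G,M)\ne0$ is finitely generated over $\hat H^*(G,k)$, and $V_G(M)\subsetneq V_G(k)$. In particular the conjecture is false.

*Proof.* Name the classes so that $\ker x=H$.

**Step 1: the elementary properties.** The space of $G$-fixed points of $M$ is one-dimensional and $G$ is a $2$-group, so $M$ has simple socle and is indecomposable. It is not projective, since $8\nmid2$. By Shapiro, $\hat H^*(G,M)\cong\hat H^*(H,k)\ne0$.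

**Step 2: the variety is small.** $\mathrm{Ext}^*_{kG}(M,M)\cong H^*(H,M{\downarrow_H})$, and $A$ acts through $\mathrm{res}_H$. As $\mathrm{res}_Hx=0$, we get $x\in J_M$ and $V_G(M)\subseteq V(x)$. Since $x$ is not nilpotent, $V(x)\ne V_G(k)$.

**Step 3: reduction to the kernel of $x$.** Let $e_0,e_1$ be the permutation basis of $M$. There is an exact sequence $0\to k\to M\to k\to0$, where the first map sends $1$ to $e_0+e_1$ and the second sends $e_0,e_1$ to $1$. Its class is $x$, because $ge_0-e_0=x(g)(e_0+e_1)$. So the connecting map is multiplication by $x$, and the long exact sequence gives an exact sequence of $\hat H^*(G,k)$-modules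
$$0\to\hat H^*(G,k)/x\hat H^*(G,k)\to\hat H^*(G,M)\to\ker\big(x:\hat H^*(G,k)\to\hat H^{*+1}(G,k)\big)\to0.$$
The left term is cyclic, so it suffices that $\ker x$ is finitely generated.

**Step 4: $\ker x$ in degrees $\ge0$.** The ring $k[x,y,z]/(xy)$ has basis $x^iz^j$ $(i\ge0)$ and $y^iz^j$ $(i\ge1)$. So $\ker x=(y)$ and $\ker y=(x)$ there, and $\ker x$ is generated by $y$ in these degrees.

**Step 5: $\ker x$ in degree $-m$ with $m\ge2$.** We use the perfect pairing of $\hat H^{-m}$ with $H^{m-1}$. For $\gamma\in\hat H^{-m}$, duality in degrees $-m+1$ and $m-2$ shows that $x\gamma=0$ if and only if $\langle x\gamma,b\rangle=\langle\gamma,xb\rangle=0$ for all $b\in H^{m-2}$. So $(\ker x)^{-m}=(xH^{m-2})^\perp$. On the other hand, $a\in H^{m-1}$ is orthogonal to $y\hat H^{-m-1}$ if and only if $ya\in H^m$ is orthogonal to $\hat H^{-m-1}$, that is, if and only if $ya=0$. So the orthogonal of $y\hat H^{-m-1}$ is $(\ker y)^{m-1}=xH^{m-2}$ by Step 4. Taking orthogonals again, $y\hat H^{-m-1}=(xH^{m-2})^\perp=(\ker x)^{-m}$.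

**Step 6: degree $-1$.** $\hat H^{-1}(G,k)$ is one-dimensional. So $\ker x$ is generated by $y$ and at most one element of degree $-1$. $\blacksquare$

Two remarks. By the example in Section 4, $M=k/\!/x$. And since $H^*(H,k)$ is a domain, the kernel of $\mathrm{res}_H$ is $\mathfrak p_H=(x)$, so $V_G(M)=V(x)$ is a whole irreducible component of $V_G(k)$. The theorem below says that this is the general picture.

## 7. The sharp statement: components of $V_G(k)$

**Theorem 5.** Let $G$ be a finite group and $k$ a field of characteristic $p\mid|G|$.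

(a) If $M$ is a finitely generated $kG$-module with $\hat H^*(G,M)\ne0$ finitely generated over $\hat H^*(G,k)$, then $V_G(M)$ contains an irreducible component of $V_G(k)$.

(b) For every irreducible component $V$ of $V_G(k)$ there is a finitely generated indecomposable non-projective $M$ with $\hat H^*(G,M)\neq0$ finitely generated over $\hat H^*(G,k)$ and $V_G(M)=V$.

(c) Hence the conjecture holds for $(G,k)$ if and only if $V_G(k)$ is irreducible, if and only if all maximal elementary abelian $p$-subgroups of $G$ are conjugate.

*Proof of (c) from (a) and (b).* If $V_G(k)$ is irreducible, its only component is itself, and (a) gives $V_G(M)=V_G(k)$. If it is not, take a component $V\neq V_G(k)$; the module from (b) is a counterexample. By (Q1), $V_G(k)$ is irreducible if and only if all maximal elementary abelian $p$-subgroups are conjugate. $\square$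

For instance, let $G$ have an abelian Sylow $p$-subgroup $P$. Every elementary abelian $p$-subgroup is conjugate into $P$, hence into the subgroup of elements of order dividing $p$ in $P$. So the conjecture holds. For odd $p$ and $G$ extraspecial of order $p^3$ and exponent $p$, the maximal elementary abelian subgroups are the $p+1$ subgroups of order $p^2$ containing the center. They contain the commutator subgroup, so they are normal and pairwise non-conjugate, and the conjecture fails.

## 8. From finite generation to an associated prime of $A$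

Now let $M$ be as in (a), let $u_1,\dots,u_t$ be homogeneous generators of $\hat H^*(G,M)$, and let $N=M^*$. We first sharpen the argument of Section 5 as far as it goes.

**Choice of $\mathfrak p$.** By Tate duality $\hat H^*(G,N)\ne0$. By Lemma 1 the finite $R$-module $H^{\ge0}(N)$ is infinite-dimensional, so its dimension $d$ is at least $1$. Choose a prime $\mathfrak p$ in its support with $\dim R/\mathfrak p=d$. It is minimal in the support, hence an associated prime, hence homogeneous, and $\mathfrak p\ne\mathfrak m$. Since $J_M$ kills $H^{\ge0}(N)$, we have $\mathfrak p\supseteq J_M$ and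
$$V(\mathfrak p)\subseteq V_G(M).\tag{2}$$
So (a) follows once we know that $\mathfrak p$ is a minimal prime of $R$.

**Lemma 6.** There are a homogeneous $n\in H^{\ge0}(N)$ and $u\in\{u_1,\dots,u_t\}$ such that $\mathrm{Ann}_R(n)=\mathfrak p$; $A^{odd}n=0$ if $p$ is odd; and $a:=un$ has degree $\ge0$, so $a\in A$, and satisfies $\mathrm{Ann}_R(a)=\mathfrak p$. So $Ra\cong R/\mathfrak p$ up to a shift.

*Proof.* **Step 1: choose $n$.** Let $Z=\{z\in H^{\ge0}(N):\mathfrak pz=0\}$, and let $Z_{tors}$ be the set of $z\in Z$ killed by some homogeneous $s\in R\setminus\mathfrak p$. Both are graded $A$-submodules, because $R$ is central in $A$. Since $\mathfrak p$ is associated, there is a homogeneous $z\in Z$ with $\mathrm{Ann}_R(z)=\mathfrak p$, and $z\notin Z_{tors}$.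

If $p=2$ put $n=z$. If $p$ is odd, let $x_1,\dots,x_q$ be odd classes generating the $R$-module $A^{odd}$. They anticommute and have square zero. For a subset $I$ let $x_I$ be the product of the $x_i$, $i\in I$. For $I=\varnothing$ we have $x_Iz=z\notin Z_{tors}$. Choose $I$ of maximal size with $x_Iz\notin Z_{tors}$. For every $i$ the element $x_ix_Iz$ lies in $Z_{tors}$: it is $0$ if $i\in I$, and otherwise this is maximality. So some homogeneous $s\in R\setminus\mathfrak p$ kills all $x_ix_Iz$. Put $n=sx_Iz$. Then $x_in=0$ for all $i$, so $A^{odd}n=0$. Also $\mathfrak pn=0$, and if a homogeneous $b\notin\mathfrak p$ killed $n$, then $bs\notin\mathfrak p$ would kill $x_Iz\notin Z_{tors}$, which is impossible. So $\mathrm{Ann}_R(n)=\mathfrak p$.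

**Step 2: choose $u$.** Each $\mathrm{Ann}_R(u_jn)$ contains $\mathfrak p$. If none equals $\mathfrak p$, pick homogeneous $s_j\in\mathrm{Ann}_R(u_jn)\setminus\mathfrak p$ and let $s=\prod s_j\notin\mathfrak p$. Then $sn\ne0$ but $u_j(sn)=\pm s(u_jn)=0$ for all $j$, contradicting Lemma 2. So some $u=u_j$ has $\mathrm{Ann}_R(un)=\mathfrak p$.

**Step 3: make the degree of $un$ non-negative.** Since $\mathfrak p\ne\mathfrak m$, there is a homogeneous $b\in R\setminus\mathfrak p$ of positive degree. Replacing $n$ by $b^in$ keeps all properties, and for $i$ large $un$ has degree $\ge0$. $\square$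

So $\mathfrak p$ is an associated prime of the $R$-module $A$. If all associated primes of $A$ are minimal, as for $D_8$, where they are $(x)$ and $(y)$, we are done. But associated primes of a graded ring need not be minimal. In $k[a,b]/(a^2,ab)$ the prime $(a,b)$ is the annihilator of $a$, while $(a)$ is the only minimal prime. Nothing so far excludes such an embedded prime in $A$, and Lemma 6 uses only products landing in degrees $\ge0$. To go further, negative degrees must be used.

**The plan.** Suppose $\mathfrak p_E\subsetneq\mathfrak p$, so $E$ has rank at least $d+1$. Consider first $d=1$. Then some $r\in R$ acts bijectively on $H^{\ge0}(N)$ in large degrees, hence on $\hat H^*(G,N)$ in all degrees. So $n$ can be divided by $r^j$ for every $j$: $n=r^jn_j$ with $n_j$ of very negative degree. Now pair $a=u(r^jn_j)$ with a negative class $y\in\hat H^{-1-|a|}(G,k)$. For large $j$ the class $h_j=r^jy$ is an ordinary cohomology class, and $ya=\pm u(h_jn_j)$. On $E$ there is room for a second parameter $r'$, regular together with $r$. This will show that $h_j$, coming from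 negative degree, restricts to zero on $E$. So $h_j\in\mathfrak p_E\subseteq\mathfrak p$ (up to odd classes) kills $n_j$. Then $a$ is orthogonal to everything, against duality. For general $d$ one first cuts down by $d-1$ elements $c_i$, replacing $k$ by $\bigotimes k/\!/c_i$. These elements cannot be assumed regular on $A$, so we need a weaker notion.

## 9. Almost regular sequences

**Definition.** Let $X$ be a finitely generated graded $R$-module. A homogeneous $c\in R^{>0}$ is *almost regular* on $X$ if $\ker(c|X)$ is finite-dimensional. A sequence $c_1,\dots,c_q$ is almost regular on $X$ if each $c_i$ is almost regular on $X/(c_1,\dots,c_{i-1})X$.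

**Example.** On $X=k[a,b]/(a^2,ab)$ the element $b$ is almost regular but not regular: $X$ has basis $1,a,b,b^2,\dots$, and $\ker(b|X)=ka$. On $k[x,y,z]/(xy)$ the class $x$ is not almost regular, as its kernel $(y)$ is infinite-dimensional.

The property depends only on $X$ in large degrees. *Existence:* by homogeneous prime avoidance, for finitely many modules there is a homogeneous $c\in R^{>0}$ outside all their associated primes different from $\mathfrak m$. Then $K=\ker(c|X)$ has $\mathrm{Ass}(K)\subseteq\{\mathfrak m\}$, because its associated primes are associated to $X$ and contain $c$. So $K$ is finite-dimensional. *Dimension:* such a $c$ lies in no prime $\mathfrak q$ of the support with $\dim R/\mathfrak q=\dim X\ge1$, so $\dim X/cX=\dim X-1$ whenever $\dim X\ge1$. Below, all choices are of this kind.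

**Lemma 7.** If $0\to U\to V\to W\to0$ is an exact sequence of finitely generated graded $R$-modules and $c_1,\dots,c_q$ is almost regular on $W$, then $U/(c)U\to V/(c)V$ is injective in large degrees.

*Proof.* For $q=1$ the snake lemma shows that the kernel is a quotient of $\ker(c_1|W)$, which is finite-dimensional. In general write $U_i=U/(c_1,\dots,c_i)U$, similarly $V_i,W_i$, and suppose $U_i\to V_i$ has finite-dimensional kernel $K$ and image $\bar U_i$. The sequence $0\to\bar U_i\to V_i\to W_i\to0$ is exact, so the case $q=1$ shows that $\bar U_i/c_{i+1}\bar U_i\to V_{i+1}$ has finite-dimensional kernel. The kernel of $U_{i+1}\to\bar U_i/c_{i+1}\bar U_i$ is the image of $K$, also finite-dimensional. Hence so is the kernel of $U_{i+1}\to V_{i+1}$. $\square$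

**Lemma 8.** Let $K\le G$, let $Y$ be a $kG$-module, let $c_1,\dots,c_q$ be almost regular on $H^{\ge0}(K,Y)$ ($R$ acting through restriction), and let $L=\bigotimes_ik/\!/c_i$. Then for $n$ large the map $Y\to Y\otimes L$ induces an isomorphism
$$\big(H^{\ge0}(K,Y)/(c)H^{\ge0}(K,Y)\big)^n\cong\hat H^n(K,Y\otimes L).$$

*Proof.* Let $Y_i=Y\otimes k/\!/c_1\otimes\cdots\otimes k/\!/c_i$ and $P_i=H^{\ge0}(K,Y)/(c_1,\dots,c_i)$. Suppose $P_i\to H^{\ge0}(K,Y_i)$ is an isomorphism in large degrees. Then $c_{i+1}$ is injective on $\hat H^n(K,Y_i)$ for $n$ large, so (1) gives that $\hat H^n(K,Y_{i+1})$ is the cokernel of $c_{i+1}$ on $\hat H^{n-|c_{i+1}|}(K,Y_i)\to\hat H^n(K,Y_i)$, which is $(P_i/c_{i+1}P_i)^n=P_{i+1}^n$. Induct from $i=0$. $\square$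

**Lemma 9.** Let $E\le G$ be elementary abelian of rank $e$ and $T=H^*(E,k)$. If $\theta_1,\dots,\theta_q\in R^{>0}$ are homogeneous with $\dim T/(\theta_1,\dots,\theta_q)T=e-q$, then $\theta_1,\dots,\theta_q$ is a $T$-regular sequence.

*Proof.* Extend to a system of parameters $\theta_1,\dots,\theta_e$ of the $R$-module $T$. The ring $T$ is free over a polynomial subring $S$ in $e$ variables, and for $p=2$ we take $S=T$. For $p$ odd, each $\mathrm{res}_E\theta_i$ is even, of the form $s+\nu$ with $s\in S$ and $\nu$ even and nilpotent. So for large $a$ the powers $\theta_i^{p^a}$ restrict into $S$. The space $T/(\theta_1^{p^a},\dots,\theta_e^{p^a})T$ is finite-dimensional, hence so is $S/(\theta_1^{p^a},\dots,\theta_e^{p^a})S$, as $T$ is free over $S$. So the powers form a system of parameters of the polynomial ring $S$, hence an $S$-regular sequence, hence a $T$-regular one. Thus $T$ has depth $e=\dim T$ over $R$, that is, $T$ is a Cohen–Macaulay $R$-module. Every homogeneous system of parameters of such a module is a regular sequence. $\square$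

## 10. The associated prime is minimal: proof of (a)

Keep $\mathfrak p,d,n,u,a$ from Section 8 and suppose, for contradiction, that $\mathfrak p$ is not a minimal prime of $R$.

**Step 1: choose parameters.** By (Q1) there is an elementary abelian $E$ with $\mathfrak p_E\subsetneq\mathfrak p$, so $e:=\mathrm{rank}\,E=\dim R/\mathfrak p_E\ge d+1$. Let $T=H^*(E,k)$ and $A_E=\mathrm{res}_E(A)\subseteq T$; both are finite over $R$. Choose homogeneous $c_1,\dots,c_{d-1}\in R^{>0}$, one after the other, forming an almost regular sequence on each of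
$$H^{\ge0}(N),\quad A,\quad A/Ra,\quad Ra,\quad T,\quad T/A_E.$$
Then choose $r$ almost regular on $H^{\ge0}(N)/(c)$ and $T/(c)T$, and $r'$ almost regular on $T/(c,r)T$. Counting dimensions:

* $\dim H^{\ge0}(N)/(c)=1$, and $H^{\ge0}(N)/(c,r)$ is finite-dimensional.
* $Ra\cong R/\mathfrak p$ has dimension $d$, so $Ra/(c)Ra\cong R/(\mathfrak p+(c))$ (shifted) has dimension $1$.
* $\dim T/(c,r,r')T=e-d-1\ge0$. Replacing $r,r'$ by powers does not change this dimension, so by Lemma 9 the sequence $c_1,\dots,c_{d-1},r^j,r'^{j'}$ is $T$-regular for all $j,j'\ge1$.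

Put $m=|r|$, $L=\bigotimes_ik/\!/c_i$ (so $L=k$ if $d=1$), $X=N\otimes L$, and let $1_L\in\hat H^0(G,L)$ be the class of $k\to L$. Put $l=\sum_i(|c_i|-1)\ge0$. By Section 4, $L^*\cong\Sigma^lL$. Let $\iota\in\hat H^{-l}(G,L^*)$ correspond to $1_L$, and $\iota_E=\mathrm{res}_E\,\iota$. Then $c_i1_L=0$ and $c_i\iota=0$. Lemma 8 with $Y=k$, for $K=G$ and $K=E$, gives for $n$ large
$$\hat H^n(G,L)\cong(A/(c)A)^n,\qquad\hat H^n(G,L^*)=A^{n+l}\iota,\qquad\hat H^n(E,L^*)=T^{n+l}\iota_E,\tag{3}$$
where the first isomorphism is induced by $b\mapsto b\,1_L$, and where, for $h\in T$ of large degree, $h\iota_E=0$ if and only if $h\in(c)T$.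

**Step 2: $r$ acts bijectively on $\hat H^*(G,X)$ in all degrees.** This will provide division by $r$. Let $P=H^{\ge0}(N)/(c)$. As $P/rP$ and $\ker(r|P)$ are finite-dimensional, $r$ is bijective on $P$ in large degrees. By Lemma 8 with $Y=N$, $r$ is bijective on $\hat H^n(G,X)$ for $n$ large. By (1), $\hat H^n(G,X/\!/r)=0$ for $n$ large, hence for all $n$ by Lemma 1. By (1) again, $r$ is bijective on $\hat H^*(G,X)$ in every degree.

**Step 3: a nonzero class $a'$ whose source is infinitely $r$-divisible.** Apply Lemma 7 to $0\to Ra\to A\to A/Ra\to0$, and (3): the map $(Ra/(c)Ra)^n\to\hat H^n(G,L)$, $sa\mapsto sa\cdot1_L$, is injective for $n$ large. Since $Ra/(c)Ra$ has dimension $1$, it is nonzero in arbitrarily large degrees. So there is a homogeneous $s\in R$ with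
$$a':=sa\cdot1_L\ne0\quad\text{in }\hat H^D(G,L),\qquad D\ge l.$$
Let $n'=n\otimes1_L\in\hat H^*(G,X)$ be the image of $n$ under $N\to N\otimes L$. The maps $u:N\to\Sigma^ik$ and $u\otimes L:N\otimes L\to\Sigma^iL$ commute with the maps induced by $k\to L$, so $(u\otimes L)_*(n')=(un)1_L=a1_L$, and therefore (up to sign) $a'=(u\otimes L)_*(sn')$.

The element $sn'$ is killed by $\mathfrak p$ (because $\mathfrak pn=0$), by all $c_i$ (because $c_i1_L=0$), and by $A^{odd}$ if $p$ is odd (because $A^{odd}n=0$). By Step 2, for each $j\ge1$ there is a unique $n'_j$ with $sn'=r^jn'_j$. If $q$ kills $sn'$, then $r^j(qn'_j)=0$, so $qn'_j=0$. So $n'_j$ is killed by the same elements.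

**Step 4: a dual class, multiplied into positive degrees, becomes invisible on $E$.** Let $y\in\hat H^{-1-D}(G,L^*)$. For $j$ large, (3) gives
$$r^jy=h_j\iota,\qquad h_j\in A,\quad|h_j|=jm-1-D+l.$$
We show $\mathrm{res}_E(h_j)\in(c)T$. For $j'$ large, (3) also gives $r'^{j'}\mathrm{res}_E\,y=h'\iota_E$ with $h'\in T$. Computing $r^jr'^{j'}\mathrm{res}_E\,y$ in two ways yields $\big(r'^{j'}\mathrm{res}_E(h_j)-r^jh'\big)\iota_E=0$. Taking $j'$ large enough, (3) gives
$$r'^{j'}\mathrm{res}_E(h_j)-r^jh'\in(c)T.$$
Since $c_1,\dots,c_{d-1},r^j,r'^{j'}$ is $T$-regular, $r'^{j'}$ is a nonzerodivisor modulo $(c,r^j)T$, so $\mathrm{res}_E(h_j)\in(c)T+r^jx$ for some homogeneous $x\in T$ of degree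
$$|h_j|-jm=l-1-D<0.$$
Thus $x=0$ and $\mathrm{res}_E(h_j)\in(c)T$.

**Step 5: $h_jn'_j=0$.** Apply Lemma 7 to $0\to A_E\to T\to T/A_E\to0$: the map $A_E/(c)A_E\to T/(c)T$ is injective in large degrees. As $|h_j|$ grows with $j$, for $j$ large we get $\mathrm{res}_E(h_j)\in(c)A_E$. So there are homogeneous $b_i\in A$ with
$$h_j=\kappa+\sum_ic_ib_i,\qquad\kappa\in\ker(\mathrm{res}_E:A\to T)\text{ homogeneous}.$$
If $\kappa\in R$, then $\kappa\in\mathfrak p_E\subseteq\mathfrak p$ and $\kappa n'_j=0$. Otherwise $p$ is odd, $\kappa\in A^{odd}$, and again $\kappa n'_j=0$. Also $c_in'_j=0$. Hence $h_jn'_j=0$.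

**Step 6: contradiction with duality.** For every $y\in\hat H^{-1-D}(G,L^*)$ and $j$ large,
$$y\cdot a'=y\cdot(u\otimes L)_*(r^jn'_j)=(r^jy)\cdot(u\otimes L)_*(n'_j)=h_j\iota\cdot(u\otimes L)_*(n'_j)=\iota\cdot(u\otimes L)_*(h_jn'_j)=0$$
up to sign. So the nonzero class $a'\in\hat H^D(G,L)$ is orthogonal to all of $\hat H^{-1-D}(G,L^*)$, contradicting Tate duality for $L$.

Hence $\mathfrak p$ is a minimal prime of $R$, and by (2) $V_G(M)$ contains the irreducible component $V(\mathfrak p)$. This proves (a). $\blacksquare$

## 11. Every component is realized: proof of (b)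

By (Q1) a component has the form $V=V(\mathfrak p_E)$ with $E$ maximal elementary abelian, and $E\ne1$ as $p\mid|G|$. For $D_8$ the module $k[G/H]$ worked, with $H=\ker x=C_G(H)$. In general we take $H=C_G(E)$ and a summand of $k{\uparrow_H^G}$. Let $B=H^*(H,k)$, and let $R_H\subseteq B$ be the analogue of $R$. For $g\in G$ and $b\in B$, write $gb\in H^*(gHg^{-1},k)$ for the conjugate class.

If $h\in H$ has order $p$, then $\langle E,h\rangle$ is elementary abelian, so $h\in E$ by maximality. Thus $E$ contains every elementary abelian $p$-subgroup of $H$; it consists of the elements $h\in H$ with $h^p=1$. Hence $E$ is characteristic in $H$ and $N_G(H)\subseteq N_G(E)$. Conversely $N_G(E)$ normalizes $C_G(E)=H$, so $N_G(E)=N_G(H)$. The group $W=N_G(E)/H$ acts faithfully on $E$, and it acts on $B$.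

**Step 1: every non-nilpotent element of $R_H$ is a nonzerodivisor on $B$.** By (Q1) for $H$, the ring $R_H$ has a unique minimal prime $\mathfrak q$, its nilradical, and $\dim R_H=\mathrm{rank}\,E$. The subgroup $E$ is a central $p$-subgroup of $H$, so it lies in every Sylow $p$-subgroup of $H$ and in its center. Duflot's theorem gives $\mathrm{depth}\,B\ge\mathrm{rank}\,E$. The depth is at most $\dim R_H/\mathfrak q'$ for every associated prime $\mathfrak q'$ of $B$. So $\dim R_H/\mathfrak q'\ge\dim R_H$, which forces $\mathfrak q'=\mathfrak q$. The zero divisors on $B$ in $R_H$ are therefore exactly the elements of $\mathfrak q$.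

**Step 2: two supplies of classes in $R_H$.** All elementary abelian $p$-subgroups of $H$ lie in $E$, and $H$ acts trivially on $E$ by conjugation. So the restrictions of any $s\in H^*(E,\mathbb F_p)$ form a compatible family for $H$. By (Q3), some $s^{p^a}$ is the restriction of a class on $H$. For $\lambda\in\mathrm{Hom}(E,\mathbb F_p)$ let $\beta\lambda\in H^2(E,\mathbb F_p)$ be its Bockstein if $p$ is odd, and read $\beta\lambda$ as $\lambda$ itself if $p=2$. These classes generate a polynomial ring.

*Separating classes.* For $w\ne w_0$ in $W$ there is $v\in R_H$ with $w(v)-w_0(v)$ non-nilpotent. Indeed, $W$ acts faithfully on $E$, so $w\lambda\ne w_0\lambda$ for some $\lambda$. Let $s=\beta\lambda$ and choose $v$ with $\mathrm{res}_E\,v=s^{p^a}$. Then $\mathrm{res}_E(w(v)-w_0(v))=(ws-w_0s)^{p^a}$, a power of $\beta(w\lambda-w_0\lambda)\ne0$, which is non-nilpotent.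

*A class concentrated on $E$.* There is a non-nilpotent $\zeta\in R_H$ that restricts to $0$ on every proper subgroup of $E$. Lift a power $\theta^{p^a}$ of $\theta=\prod_{\lambda\ne0}\beta\lambda$. It is a nonzero element of a polynomial ring, and on a proper subgroup some $\lambda\ne0$ vanishes.

For $g\notin N_G(E)$ let $L_g=H\cap gHg^{-1}$. An elementary abelian $p$-subgroup $F\le L_g$ lies in $E\cap gEg^{-1}$. So $g^{-1}Fg\le E\cap g^{-1}Eg$ is a proper subgroup of $E$, and $\mathrm{res}_F(g\zeta)=g\,\mathrm{res}_{g^{-1}Fg}\zeta=0$. By (Q2), $\mathrm{res}_{L_g}(g\zeta)$ is nilpotent. Replacing $\zeta$ by a power, we may assume $\mathrm{res}_{L_g}(g\zeta)=0$ for all the finitely many double coset representatives $g\notin N_G(E)$ of $H\backslash G/H$.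

**Step 3: if $x\in B$ and $\mathrm{tr}_H^G(xu)=0$ for all $u\in B$, then $x=0$.** This non-degeneracy is what Step 4 needs. For $u\in R_H$ we have $\zeta u\in B$, so the Mackey formula gives
$$0=\mathrm{res}_H\mathrm{tr}_H^G(x\zeta u)=\sum_{w\in W}w(x\zeta u)+\sum_{g\notin N_G(E)}\mathrm{tr}_{L_g}^H\mathrm{res}_{L_g}\big(g(x\zeta u)\big)=\sum_{w\in W}w(x\zeta)\,w(u).$$
Here the double cosets inside $N_G(E)=N_G(H)$ are the cosets of $H$, that is, the elements of $W$. The other terms vanish because $\mathrm{res}_{L_g}(g\zeta)=0$ is a factor.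

*Claim.* If $b_w\in B$ and $\sum_wb_ww(u)=0$ for all $u\in R_H$, then all $b_w=0$. Otherwise take such a nontrivial relation with the fewest nonzero $b_w$. Putting $u=1$ shows that at least two are nonzero, say $b_w$ and $b_{w_0}$. Take $v$ from Step 2 for this pair. Write the relation for $uv$ and subtract $w_0(v)$ times the relation for $u$:
$$\sum_{w'}b_{w'}\big(w'(v)-w_0(v)\big)w'(u)=0\quad\text{for all }u\in R_H.$$
The coefficient at $w_0$ is now zero, so there are fewer nonzero coefficients, and by minimality all are zero. In particular $b_w(w(v)-w_0(v))=0$. By Step 1, $b_w=0$, a contradiction.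

By the claim $x\zeta=0$ (the coefficient at $w=1$), and $x=0$ by Step 1.

**Step 4: $\hat H^*(G,k{\uparrow_H^G})$ is finitely generated.** By Shapiro it is $\hat H^*(H,k)$ with $\hat H^*(G,k)$ acting through restriction. By Evens–Venkov, $B$ has homogeneous generators $u_1,\dots,u_t$ as an $A$-module. We show that they generate $\hat H^*(H,k)$ over $\hat H^*(G,k)$. In degrees $\ge0$ this is clear.

Let $n<0$ and suppose $\sum_j\mathrm{res}_H(\hat H^{n-|u_j|}(G,k))u_j\ne\hat H^n(H,k)$. By Tate duality for $H$ there is $0\ne x\in\hat H^{-1-n}(H,k)=B^{-1-n}$ with $x\,\mathrm{res}_H(g)u_j=0$ in $\hat H^{-1}(H,k)$ for all $j$ and all $g\in\hat H^{n-|u_j|}(G,k)$. Apply $\mathrm{tr}_H^G$ and Frobenius reciprocity: $g\cdot\mathrm{tr}_H^G(xu_j)=0$ in $\hat H^{-1}(G,k)$ for all these $g$. The class $\mathrm{tr}_H^G(xu_j)$ has degree $-1-(n-|u_j|)$, so Tate duality for $G$ gives $\mathrm{tr}_H^G(xu_j)=0$. For $b\in A$, $\mathrm{tr}_H^G(x\,\mathrm{res}_H(b)u_j)=\pm b\,\mathrm{tr}_H^G(xu_j)=0$. The elements $\mathrm{res}_H(b)u_j$ span $B$, so $\mathrm{tr}_H^G(xu)=0$ for all $u\in B$, and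 $x=0$ by Step 3, a contradiction.

**Step 5: pick a summand and compute its variety.** Since $p\mid|H|$, $\hat H^*(G,k{\uparrow_H^G})\cong\hat H^*(H,k)\ne0$. So some indecomposable summand $M$ of $k{\uparrow_H^G}$ has $\hat H^*(G,M)\ne0$; it is non-projective. Being a direct summand of a finitely generated module, $\hat H^*(G,M)$ is finitely generated.

The ring $R$ acts on $\mathrm{Ext}^*_{kG}(k{\uparrow_H^G},k{\uparrow_H^G})\cong H^*(H,k{\uparrow_H^G}{\downarrow_H})$ through $\mathrm{res}_H$, and $\mathrm{Ext}^*_{kG}(M,M)$ is a direct summand of this $R$-module. If $x\in\mathfrak p_E$, then $x$ restricts to a nilpotent class on every elementary abelian $p$-subgroup of $H$, since these lie in $E$. So $\mathrm{res}_Hx$ is nilpotent by (Q2), and a power of $x$ lies in $J_M$. Hence $\mathfrak p_E\subseteq\sqrt{J_M}$ and $V_G(M)\subseteq V(\mathfrak p_E)=V$. By (a), $V_G(M)$ contains an irreducible component of $V_G(k)$. That component lies in the component $V$, so it equals $V$. Therefore $V_G(M)=V$. $\blacksquare$
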